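\title{Monotonicity in Kazhdan--Lusztig theory on twisted involutions}

\begin{abstract}
Let $(W,S)$ be a Coxeter system and $*$ an automorphism of $W$ of order at most two that preserves $S$. To twisted involutions $y,w$ one attaches the Kazhdan--Lusztig polynomial $P_{y,w}$ and a twisted analogue $P^\sigma_{y,w}$, defined by means of the Lusztig--Vogan module. We prove that the polynomials $P^\pm_{y,w}=\frac12(P_{y,w}\pm P^\sigma_{y,w})$ decrease coefficientwise when $y$ increases in the Bruhat order, for every $(W,S)$ and every $*$. The proof realizes $P_{y,w}$ as the graded dimension of a stalk of an indecomposable Soergel bimodule and $P^\sigma_{y,w}$ as the graded trace of an involution on it, and shows that for $y\le z$ the stalk at $z$ is an equivariant quotient of the stalk at $y$. The only deep inputs are Soergel's categorification theorem and the Elias--Williamson theorem.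
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(W,S)$ be a Coxeter system with identity element $e$, length function $\ell$ and Bruhat order $\le$. Let $*\colon W\to W$ be an automorphism of order one or two with $S^*=S$, and let
\[
\mathbf I_*=\{w\in W: w^{-1}=w^*\}
\]
be the set of \emph{twisted involutions}, ordered by the restriction of the Bruhat order. If $*$ is the identity, $\mathbf I_*$ is the set of elements whose square is $e$. Let $v=q^{1/2}$ be an indeterminate, $\mathcal A=\mathbb Z[v,v^{-1}]$, and let $\overline{\phantom{x}}\colon\mathcal A\to\mathcal A$ be the ring involution $v\mapsto v^{-1}$.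

\subsection*{Kazhdan--Lusztig polynomials}
The Hecke algebra $\mathcal H_q$ is the $\mathcal A$-algebra with basis $(T_w)_{w\in W}$ and relations $T_sT_w=T_{sw}$ if $sw>w$, and $(T_s-q)(T_s+1)=0$ for $s\in S$. Its bar involution is the ring involution $\sum f_wT_w\mapsto\sum\overline{f_w}\,(T_{w^{-1}})^{-1}$. The Kazhdan--Lusztig polynomials $P_{y,w}\in\mathbb Z[q]$ are the unique polynomials such that
\begin{itemize}
\item $c_w=v^{-\ell(w)}\sum_yP_{y,w}T_y$ is bar-invariant;
\item $P_{y,w}=\delta_{y,w}$ if $y\not<w$;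
\item $\deg_qP_{y,w}\le\frac12(\ell(w)-\ell(y)-1)$ if $y<w$.
\end{itemize}
Thus $P_{y,w}$ records how much of $T_y$ must be added to $T_w$ to obtain a bar-invariant element, and the degree bound singles out one such correction. For example $c_s=v^{-1}(T_s+1)$.

\subsection*{Twisted Kazhdan--Lusztig polynomials}
Let $\mathcal H_{q^2}$ be the algebra defined in the same way with $q$ replaced by $q^2$ in the relations, so that $(T_s-q^2)(T_s+1)=0$, with the analogous bar involution. For $s\in S$ and $w\in\mathbf I_*$ put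
\[
s\ltimes w=\begin{cases}sw&\text{if }sws^*=w,\\ sws^*&\text{otherwise.}\end{cases}
\]
We take the following facts, due to Lusztig and Vogan, as given. The free $\mathcal A$-module $\mathcal M=\mathcal M_{q^2}$ with basis $\{a_w:w\in\mathbf I_*\}$ has a unique $\mathcal H_{q^2}$-module structure with
\[
T_sa_w=\begin{cases}
a_{s\ltimes w}&\text{if }s\ltimes w=sws^*>w,\\
(q+1)a_{s\ltimes w}+qa_w&\text{if }s\ltimes w=sw>w,\\
(q^2-q)a_{s\ltimes w}+(q^2-q-1)a_w&\text{if }s\ltimes w=sw<w,\\
q^2a_{s\ltimes w}+(q^2-1)a_w&\text{if }s\ltimes w=sws^*<w.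
\end{cases}
\]
There is a unique $\mathbb Z$-linear involution $\overline{\phantom{x}}$ of $\mathcal M$ with $\overline{a_e}=a_e$ and $\overline{hm}=\overline h\,\overline m$ for $h\in\mathcal H_{q^2}$, $m\in\mathcal M$. For each $w\in\mathbf I_*$ there is a unique family $(P^\sigma_{y,w})_{y\in\mathbf I_*}$ in $\mathbb Z[q]$ such that
\begin{itemize}
\item $A_w=v^{-\ell(w)}\sum_{y\in\mathbf I_*}P^\sigma_{y,w}a_y$ is bar-invariant;
\item $P^\sigma_{y,w}=\delta_{y,w}$ if $y\not<w$;
\item $\deg_qP^\sigma_{y,w}\le\frac12(\ell(w)-\ell(y)-1)$ if $y<w$.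
\end{itemize}

The four formulas become uniform for the operator $T_s+1$:
\begin{equation}\label{eq:Tplus}
(T_s+1)a_w=\kappa\,(a_w+a_{s\ltimes w}),\qquad \kappa=1,\quad q+1,\quad q^2-q,\quad q^2
\end{equation}
in the four cases, in the order above. In $\mathcal H_{q^2}$ we have $\overline{T_s}=T_s^{-1}=q^{-2}(T_s+1-q^2)$, hence $\overline{T_s+1}=q^{-2}(T_s+1)$, and
\begin{equation}\label{eq:barinv}
q^{-1}(T_s+1)\ \text{is bar-invariant in }\mathcal H_{q^2}.
\end{equation}

\subsection*{The problem and the result}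
For $y,w\in\mathbf I_*$ put
\[
P^\pm_{y,w}=\tfrac12\bigl(P_{y,w}\pm P^\sigma_{y,w}\bigr).
\]
By a theorem of Lusztig these lie in $\mathbb Z[q]$. If a vector space of dimension $d$ carries an involution of trace $d'$, then $\frac12(d\pm d')$ are the dimensions of its eigenspaces. So the integrality of $P^\pm_{y,w}$ is what one would see if $P_{y,w}$ were the graded dimension of a space $V_y$ and $P^\sigma_{y,w}$ the graded trace of an involution on it. If in addition there were natural surjections $V_y\to V_z$ for $y\le z$, naturality would make them commute with the involutions, and both eigenspaces would shrink as $y$ grows. This leads to the following problem from Marberg's paper \cite{Marberg}: \emph{for an arbitrary Coxeter system and an arbitrary $*$, are $P^+_{y,w}$ and $P^-_{y,w}$ decreasing in $y$ for fixed $w$, coefficient by coefficient?} The answer is yes.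

\begin{theorem}\label{thm:A}
Let $y,z,w\in\mathbf I_*$ with $y\le z$. Then $P^+_{y,w}-P^+_{z,w}$ and $P^-_{y,w}-P^-_{z,w}$ have nonnegative coefficients.
\end{theorem}

Equivalently, each coefficient of $P^\sigma_{y,w}-P^\sigma_{z,w}$ is bounded in absolute value by the corresponding coefficient of $P_{y,w}-P_{z,w}$. We prove the theorem by constructing the spaces $V_y$.

\begin{theorem}\label{thm:B}
Let $w\in\mathbf I_*$. There is a graded real vector space $E$ with an involution $f$ of degree $0$ and, for each $y\in\mathbf I_*$, an $f$-stable graded subspace $\mathcal K_y\subset E$, such that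
\begin{itemize}
\item[(i)] the $\pm1$-eigenspaces of $f$ on $E/\mathcal K_y$ have graded dimensions $P^\pm_{y,w}$, with $q$ corresponding to degree $2$; in particular $P^\pm_{y,w}\in\mathbb N[q]$;
\item[(ii)] $\mathcal K_y\subset\mathcal K_z$ whenever $y\le z$.
\end{itemize}
\end{theorem}

\begin{proof}[Theorem \ref{thm:B} implies Theorem \ref{thm:A}]
For $y\le z$ the surjection $E/\mathcal K_y\to E/\mathcal K_z$ is graded and commutes with $f$. If $x$ is a homogeneous preimage of a homogeneous $\pm1$-eigenvector, then $\frac12(x\pm f(x))$ is a preimage that is itself a $\pm1$-eigenvector. So eigenspaces map onto eigenspaces in each degree.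
\end{proof}

Section \ref{sec:examples} computes two examples, and Section \ref{sec:rankone} carries out the method for the group of order two and lists the steps of the proof, which occupies Sections \ref{sec:setup}--\ref{sec:final}.

\section{Two examples}\label{sec:examples}

\begin{example}\label{ex:S4}
Let $W=S_4$ with $S=\{s_1,s_2,s_3\}$, $s_1^*=s_3$, $s_2^*=s_2$, and let $w=s_1s_3s_2s_1s_3$, an element of length $5$ in $\mathbf I_*$. We write $T_i=T_{s_i}$, $a_{13}=a_{s_1s_3}$, and so on.

Let $W_J=\{e,s_1,s_3,s_1s_3\}$ and $\Sigma=(T_1+1)(T_3+1)=\sum_{x\in W_J}T_x$, so that $\Sigma^2=(1+q)^2\Sigma$ in $\mathcal H_q$. For $x,x'\in W_J$ we have $\ell(xs_2x')=\ell(x)+1+\ell(x')$, since otherwise $\ell(w)<5$. The sixteen elements $xs_2x'$ are distinct, because $s_2xs_2\notin W_J$ for $e\ne x\in W_J$. Therefore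
\[
c_{s_1}c_{s_3}c_{s_2}c_{s_1}c_{s_3}=v^{-5}\Sigma(T_2+1)\Sigma=v^{-5}\Bigl[(1+q)^2\Sigma+\sum_{x\in W_Js_2W_J}T_x\Bigr].
\]
Subtracting the bar-invariant element $(v+v^{-1})c_{s_1}c_{s_3}=v^{-5}(q+q^2)\Sigma$ replaces $(1+q)^2$ by $1+q$, and the result satisfies the degree bound. So $P_{y,w}=1+q$ for $y\in W_J$ and $P_{y,w}=1$ for $y\in W_Js_2W_J$.

In $\mathcal M$ we use \eqref{eq:Tplus} and \eqref{eq:barinv}. From $q^{-1}(T_2+1)a_e=(v+v^{-1})\,v^{-1}(a_e+a_2)$ and the freeness of $\mathcal M$ we get $A_2=v^{-1}(a_e+a_2)$. Next,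
\begin{align*}
A_{13}&=q^{-1}(T_1+1)a_e=v^{-2}(a_e+a_{13}),\\
A_{321}&=q^{-1}(T_3+1)A_2=v^{-3}(a_e+a_{13}+a_2+a_{321}),\\
q^{-1}(T_1+1)A_{321}&=v^{-5}\bigl[(1+q^2)(a_e+a_{13})+a_2+a_{123}+a_{321}+a_w\bigr].
\end{align*}
Subtracting $(v+v^{-1})A_{13}=v^{-5}(q+q^2)(a_e+a_{13})$ replaces $1+q^2$ by $1-q$ and gives $A_w$. The result is:
\[
\begin{array}{c|cccc}
y&P_{y,w}&P^\sigma_{y,w}&P^+_{y,w}&P^-_{y,w}\\\hline
e,\ s_1s_3&1+q&1-q&1&q\\
s_2,\ s_1s_2s_3,\ s_3s_2s_1,\ w&1&1&1&0
\end{array}
\]
So $P^\sigma_{y,w}$ itself is neither nonnegative nor decreasing: $P^\sigma_{e,w}-P^\sigma_{s_2,w}=-q$. The polynomials $P^\pm_{y,w}$ are decreasing, since the only twisted involution below $s_1s_3$ is $e$. The hypothesis $y\le z$ cannot be replaced by $\ell(y)<\ell(z)$: for $y=s_2$, $z=s_1s_3$ we have $P^-_{y,w}-P^-_{z,w}=-q$.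
\end{example}

\begin{example}\label{ex:product}
Let $W=W'\times W'$ and let $*$ exchange the factors. Then $\mathbf I_*=\{\hat x=(x,x^{-1}):x\in W'\}$ and $\ell(\hat x)=2\ell(x)$. For a simple reflection $s$ of $W'$ we have $(s,e)\ltimes\hat x=\widehat{sx}$, so $a_{\hat x}=T_{(x,e)}a_e$, and $h\mapsto ha_e$ identifies $\mathcal H_{q^2}(W')$ with $\mathcal M$ compatibly with the bar involutions. The element $q^{-\ell(w)}\sum_yP_{y,w}(q^2)a_{\hat y}$ is therefore bar-invariant, and $\deg_qP_{y,w}(q^2)\le\ell(w)-\ell(y)-1\le\frac12(\ell(\hat w)-\ell(\hat y)-1)$ for $y<w$. Hence $P^\sigma_{\hat y,\hat w}=P_{y,w}(q^2)$. On the other hand $P_{\hat y,\hat w}=P_{y,w}P_{y^{-1},w^{-1}}=P_{y,w}(q)^2$ by uniqueness, applied to $\mathcal H_q(W')\otimes\mathcal H_q(W')$ and to the anti-automorphism $T_x\mapsto T_{x^{-1}}$. If $V_y$ is a graded space of graded dimension $P_{y,w}$ (one is constructed in \eqref{eq:dim} below), then the flip of $V_y\otimes V_y$ has graded trace $P_{y,w}(q^2)$. So $P^+_{\hat y,\hat w}$ and $P^-_{\hat y,\hat w}$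 are the graded dimensions of the symmetric and the exterior square of $V_y$, and a surjection $V_y\to V_z$ induces surjections on both.
\end{example}

\section{The method in rank one}\label{sec:rankone}

Let $W=\{e,s\}$ and $*=\mathrm{id}$. Let $R=\mathbb R[\alpha]$ with $\deg\alpha=2$ and $s(\alpha)=-\alpha$, so that $R^s=\mathbb R[\alpha^2]$, and consider the $R$-bimodule $M=R\otimes_{R^s}R$.

\emph{Stalks.} The map
\[
M\to R\oplus R,\qquad r\otimes r'\mapsto\bigl(rr',\,r\,s(r')\bigr)
\]
is left $R$-linear and sends the basis $1\otimes1$, $1\otimes\alpha$ to $(1,1)$, $(\alpha,-\alpha)$. It is injective, with image $\{(g,h):g-h\in\alpha R\}$. The two projections give quotients $M_e\cong R$ and $M_s\cong R$ of $M$; on $M_x$ the right action of $r$ is the left action of $x(r)$. We call $M_x$ the stalk at $x$ and $\overline M_x=M_x/\alpha M_x$ the reduced stalk. Both reduced stalks are $\mathbb R$ in degree $0$, in agreement with $P_{e,s}=P_{s,s}=1$. The congruence $g\equiv h \pmod \alpha$ says that an element with zero component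 at $e$ has component at $s$ divisible by $\alpha$. Consequently the identity of $M$ induces a map $\overline M_e\to\overline M_s$, which is onto. This is the source of monotonicity.

\emph{The involution.} The flip $f(r\otimes r')=r'\otimes r$ is not a bimodule map; it exchanges the left and right actions. In coordinates it is $(g,h)\mapsto(g,s(h))$, so it acts on both stalks, and it acts by $+1$ on both reduced stalks. Record the graded traces on reduced stalks as $\chi(M,f)=a_e+a_s$. For $R$ itself, with the identity map, the only stalk is at $e$ and $\chi(R,\mathrm{id})=a_e$.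

\emph{The operator $T_s+1$.} To keep an involution that exchanges the two sides, we must tensor on both sides at once: from $(Y,f)$ we form $R\otimes_{R^s}Y\otimes_{R^s}R$ with $\tilde f(r\otimes y\otimes r')=r'\otimes f(y)\otimes r$. For $Y=R$ and $Y=M$ the left and right actions of $R^s$ agree and $Y=R^s\otimes V$ for an $f$-stable graded space $V$, so the new bimodule is $M\otimes V$ with involution $\mathrm{flip}\otimes f|_V$.
\begin{itemize}
\item For $Y=R$ take $V=\langle1,\alpha\rangle$, of trace $1+q$. We get $\chi=(1+q)(a_e+a_s)=(T_s+1)a_e$.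
\item For $Y=M$ take $V=\langle1\otimes1,\ \alpha\otimes1,\ 1\otimes\alpha,\ \alpha\otimes\alpha\rangle$. Its graded dimension is $(1+q)^2$, but the flip exchanges the two middle vectors, so its trace is $1+q^2$. We get $\chi=(1+q^2)(a_e+a_s)$, and by \eqref{eq:Tplus} indeed $(T_s+1)(a_e+a_s)=\bigl((q+1)+(q^2-q)\bigr)(a_e+a_s)$.
\end{itemize}
So the constants $q+1$ and $q^2-q$ in the definition of $\mathcal M$ are traces.

\emph{Plan of the proof.} For general $W$ the bimodule $M$ is replaced by the indecomposable Soergel bimodule $B_w$.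
\begin{enumerate}
\item (Section \ref{sec:stalks}) Stalks of Soergel bimodules are free and satisfy the congruence above along every Bruhat edge. Hence the reduced stalk of $B_w$ at $y$ has graded dimension $P_{y,w}$ up to a shift, and it surjects onto the reduced stalk at $z$ when $y\le z$.
\item (Section \ref{sec:pairs}) For $w\in\mathbf I_*$ there is a canonical side-exchanging involution $\iota_w$ of $B_w$. Its traces on reduced stalks define $C_w\in\mathcal M$. It remains to show $C_w=A_w$. The degree bound is inherited from $P_{y,w}$, so the point is bar-invariance.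
\item (Section \ref{sec:Ts}) Two-sided tensoring induces $T_s+1$ on traces. By \eqref{eq:barinv} this produces bar-invariant elements of $\mathcal M$.
\item (Section \ref{sec:duality}) Two-sided tensoring commutes with a duality that respects the involutions. This shows that the lower terms to be subtracted have bar-invariant coefficients, and induction finishes the proof (Section \ref{sec:final}).
\end{enumerate}

\section{Coxeter groups and Soergel bimodules}\label{sec:setup}

\subsection*{Twisted involutions}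
A reflection is a conjugate of an element of $S$. The Bruhat order is generated by the relations $y<ty$ with $t$ a reflection and $\ell(y)<\ell(ty)$. We use three standard properties. \emph{Exchange condition:} if $\ell(sx)<\ell(x)$, then $sx$ is obtained from any reduced word of $x$ by deleting one letter. \emph{Subword property:} $x\le w$ if and only if $x$ is the product of a subword of a reduced word of $w$. \emph{Lifting property:} if $x\le w$ and $sw<w$, then $sx\le w$; likewise on the right.

For $x\in W$ put $x^\sharp=(x^*)^{-1}$ and $\epsilon_x=(-1)^{\ell(x)}$. The map $\sharp$ is an anti-automorphism of order at most two that preserves length and Bruhat order, $(sx)^\sharp=x^\sharp s^*$, and $\mathbf I_*=\{x:x^\sharp=x\}$.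

\begin{lemma}\label{lem:length}
Let $u\in W$ and $s,t\in S$ with $su\ne ut$. If $su>u$ and $ut>u$, then $\ell(sut)=\ell(u)+2$. If $su<u$ and $ut<u$, then $\ell(sut)=\ell(u)-2$.
\end{lemma}

\begin{proof}
Let $su>u$, $ut>u$, and suppose $\ell(sut)<\ell(ut)$. A reduced word of $u$ followed by $t$ is a reduced word of $ut$, and $sut$ arises from it by deleting one letter. Deleting $t$ gives $sut=u$, that is, $su=ut$. Deleting a letter of $u$ gives $\ell(su)<\ell(u)$. Both are excluded.

Let $su<u$, $ut<u$, and suppose $\ell(sut)\ne\ell(u)-2$, so that $\ell(sut)=\ell(u)$. Put $p=su$. Then $sp>p$, $pt=sut>p$ and $\ell(spt)=\ell(ut)=\ell(p)$. By the first part $sp=pt$, that is, $u=sut$ and $su=ut$, a contradiction.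
\end{proof}

\begin{lemma}\label{lem:ltimes}
Let $z\in\mathbf I_*$, $s\in S$, $t=s^*$ and $z'=s\ltimes z$. Then $sz<z$ if and only if $zt<z$. Moreover $z'\in\mathbf I_*$, $s\ltimes z'=z$, and $z'>z$ or $z'<z$ according as $sz>z$ or $sz<z$. The lengths of $z$ and $z'$ differ by $1$ if $sz=zt$ and by $2$ otherwise, and $sz=zt$ if and only if $sz'=z't$.
\end{lemma}

\begin{proof}
Since $(sz)^\sharp=zt$, the elements $sz$ and $zt$ have the same length. If $sz=zt$, then $z'=sz$ satisfies $(z')^\sharp=zt=z'$ and $sz'=z=z't$. If $sz\ne zt$, then $z'=szt$ satisfies $(z')^\sharp=(zt)^\sharp t=szt$ and $sz'=zt\ne sz=z't$, so $s\ltimes z'=sz't=z$; by Lemma \ref{lem:length}, either $z<sz<z'$ or $z>sz>z'$.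
\end{proof}

\subsection*{Reduction to finite $S$}
Soergel bimodules are defined from a finite-dimensional representation of $W$, so we first remove all but finitely many generators.

\begin{lemma}\label{lem:finite}
It suffices to prove Theorem \ref{thm:B} when $S$ is finite.
\end{lemma}

\begin{proof}
Fix $w\in\mathbf I_*$ and let $J$ be the finite set of simple reflections that occur in a reduced word of $w$. The corresponding set is $J^*$ for $w^*$ and $J$ for $w^{-1}$, so $J^*=J$. By the subword property all $y\le w$ lie in the parabolic subgroup $W_J$, and the Bruhat order of $W_J$ is the restricted one. The Hecke algebra of $W_J$ is a bar-stable subalgebra of $\mathcal H_q$, so by uniqueness $P_{y,w}$ can be computed in $W_J$.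

The span $\mathcal M_J$ of the $a_y$ with $y\in\mathbf I_*\cap W_J$ is a module over $\mathcal H_{q^2}(W_J)$, given by the defining formulas for $(W_J,J,*)$. For each such $y$ there are $0\ne d\in\mathcal A$ and $h\in\mathcal H_{q^2}(W_J)$ with $da_y=ha_e$. Indeed, if $y\ne e$, choose $s\in J$ with $sy<y$ and put $u=s\ltimes y<y$; then $a_y=T_sa_u$ or $(q+1)a_y=(T_s-q)a_u$, and we induct on length. Hence $\overline d\,\overline{a_y}=\overline ha_e\in\mathcal M_J$, and $\overline{a_y}\in\mathcal M_J$ because $\mathcal M/\mathcal M_J$ is torsion free. So the bar involution of $\mathcal M$ restricts to $\mathcal M_J$, where it has the properties that characterize the bar involution for $W_J$. By uniqueness $P^\sigma_{y,w}$ can be computed in $W_J$.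

Given $E,f,\mathcal K_y$ for $W_J$, put $\mathcal K_y=E$ for $y\in\mathbf I_*\setminus W_J$. Then (i) holds since $P^\pm_{y,w}=0$ for such $y$, and (ii) holds since $y\le z\in W_J$ forces $y\in W_J$.
\end{proof}

\emph{From now on $S$ is finite.}

\subsection*{The representation}
Let $m_{st}$ be the order of $st$ and let $G$ be the symmetric matrix with entries $G_{st}=-2\cos(\pi/m_{st})$, where $G_{st}=-2$ if $m_{st}=\infty$. Let $Z=\ker G\subset\mathbb R^S$, let $Z^\vee$ be its dual space, and $\mathfrak h=\mathbb R^S\oplus Z^\vee$. Denote the standard basis of $\mathbb R^S$ by $(\alpha_s^\vee)_{s\in S}$ and define $\alpha_s\in U:=\mathfrak h^*$ by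
\[
\langle\alpha_s,\alpha_t^\vee\rangle=G_{st},\qquad\langle\alpha_s,\xi\rangle=\xi(\mathrm{pr}_Z\alpha_s^\vee)\quad(\xi\in Z^\vee),
\]
where $\mathrm{pr}_Z$ is the orthogonal projection. The summand $Z^\vee$ makes the $\alpha_s$ linearly independent even if $G$ is singular: if $\sum c_s\alpha_s=0$, then $c=(c_s)\in Z$ and $\xi(c)=0$ for all $\xi\in Z^\vee$, so $c=0$. The dimension $\dim\mathfrak h=2|S|-\operatorname{rk}G$ is minimal for linearly independent families $(\alpha_s)$, $(\alpha^\vee_s)$ with these pairings, so this is the reflection-faithful representation of Soergel used by Elias and Williamson \cite{Soergel,EW}. The group $W$ acts on $U$ by $s(u)=u-\langle u,\alpha_s^\vee\rangle\alpha_s$.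

The permutation $\alpha_s^\vee\mapsto\alpha_{s^*}^\vee$ of the basis preserves $G$, hence $Z$, commutes with $\mathrm{pr}_Z$, and so acts on $\mathfrak h$. Let $\theta$ be the transposed involution of $U$. The two defining formulas give $\theta(\alpha_s)=\alpha_{s^*}$, and $\langle\theta u,\alpha_s^\vee\rangle=\langle u,\alpha^\vee_{s^*}\rangle$ gives $\theta s\theta=s^*$. Hence $\theta x\theta=x^*$ for all $x\in W$.

The span of the $\alpha_s$ and the span of the $\alpha_s^\vee$ are both copies of the geometric representation of $W$. Roots are the vectors $x(\alpha_s)$; each is positive or negative, that is, a nonnegative or nonpositive combination of the $\alpha_{s'}$. The following facts are standard \cite[\S\S5.3--5.8]{Humphreys}.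
\begin{itemize}
\item[(R1)] $W$ acts faithfully on $U$.
\item[(R2)] Each reflection $t=xsx^{-1}$ has a unique positive root $\alpha_t=\pm x(\alpha_s)$ and a coroot $\alpha_t^\vee$, with $t(u)=u-\langle u,\alpha_t^\vee\rangle\alpha_t$. Roots of distinct reflections are not proportional, and neither are their coroots; so the fixed hyperplanes $U^t$ are distinct for distinct $t$.
\item[(R3)] $y<ty$ if and only if $y^{-1}(\alpha_t)>0$. Also $x<xs$ if and only if $x(\alpha_s)>0$, and $s$ permutes the positive roots other than $\alpha_s$.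
\end{itemize}

Let $R=\operatorname{Sym}(U)$, graded with $\deg U=2$; let $R_+$ be the ideal of elements without constant term, $Q$ the fraction field, and $R^s$ the ring of $s$-invariants. Then $R=R^s\oplus\alpha_sR^s$. The Demazure operator $\partial_s(r)=(r-s(r))/\alpha_s$ is an $R^s$-linear map $R\to R^s$ of degree $-2$ with $\partial_s(c_0+c_1\alpha_s)=2c_1$ for $c_0,c_1\in R^s$. The involution $\theta$ extends to $R$ and $Q$, and $\theta\partial_s=\partial_{s^*}\theta$. We use two facts on finitely generated graded $R$-modules.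
\begin{itemize}
\item[(G1)] A graded direct summand of a graded free module is graded free. If $P$ is graded free and $C$ is a graded complement of $R_+P$ in $P$, then $R\otimes C\to P$ is an isomorphism.
\item[(G2)] If $P$ is free and $\gamma,\gamma'\in U$ are not proportional, then $\gamma P\cap\gamma'P=\gamma\gamma'P$, because $\gamma,\gamma'$ are coprime in the factorial ring $R$.
\end{itemize}

\subsection*{Soergel bimodules}
Bimodules are graded $R$-bimodules, morphisms have degree $0$, and $M(n)_i=M_{i+n}$. Put $B_s=(R\otimes_{R^s}R)(1)$. A \emph{Bott--Samelson bimodule} is a product $B_{s_1}\otimes_R\cdots\otimes_RB_{s_k}$ with $k\ge0$; up to shift it is obtained from $R$ by repeating the operation $M\mapsto M\otimes_{R^s}R$. The category $\mathrm{SBim}$ consists of the finite direct sums of shifts of direct summands of Bott--Samelson bimodules. Its split Grothendieck group $[\mathrm{SBim}]$ is generated by the classes $[M]$ with $[M\oplus M']=[M]+[M']$; it is an $\mathcal A$-algebra with product $\otimes_R$ and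 $v[M]=[M(-1)]$. We quote three facts.
\begin{itemize}
\item[(F1)] (Soergel \cite{Soergel}.) $\mathrm{SBim}$ is Krull--Schmidt; in particular objects with the same class are isomorphic. Its indecomposables up to shift and isomorphism are bimodules $B_w$, $w\in W$. There is an $\mathcal A$-algebra isomorphism $\Psi\colon\mathcal H_q\to[\mathrm{SBim}]$ with $\Psi(c_s)=[B_s]$.
\item[(F2)] (Elias--Williamson \cite{EW}, Soergel's conjecture.) $\Psi(c_w)=[B_w]$ for all $w$.
\item[(F3)] (Consequence of (F2) and Soergel's Hom formula.) $\operatorname{Hom}(B_x,B_y(n))=0$ if $n<0$, or if $n=0$ and $x\ne y$; and $\operatorname{End}(B_x)=\mathbb R$.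
\end{itemize}

\section{Stalks}\label{sec:stalks}

After inverting roots, a Soergel bimodule splits into pieces on which the right action is the left action twisted by an element of $W$. Let $R_\Phi\subset Q$ be the graded ring obtained from $R$ by inverting all roots; it is stable under $W$ and $\theta$. For $\Lambda\in\{R_\Phi,Q\}$ and $x\in W$ put
\[
M_x^\Lambda=\{m\in\Lambda\otimes_RM:\ mr=x(r)m\text{ for all }r\in R\}.
\]

\begin{lemma}\label{lem:components}
Let $M\in\mathrm{SBim}$. Then $M$ is graded free of finite rank as a left module, and $\Lambda\otimes_RM=\bigoplus_xM_x^\Lambda$ with finitely many nonzero terms. For $\Lambda=R_\Phi$ this is a decomposition of graded modules.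
\end{lemma}

\begin{proof}
The statement holds for $R$. Suppose it holds for $M$ and let $N=M\otimes_{R^s}R$. Then $N=(M\otimes1)\oplus(M\otimes\alpha_s)\cong M\oplus M(-2)$ as left modules, and $\Lambda\otimes_RN=\bigoplus_yM_y^\Lambda\otimes_{R^s}R$. The map
\[
M_y^\Lambda\otimes_{R^s}R\to M_y^\Lambda\oplus M_y^\Lambda,\qquad n\otimes r\mapsto\bigl(y(r)n,\ ys(r)n\bigr)
\]
is well defined because $ys(u)=y(u)$ for $u\in R^s$. It sends $n\otimes1+n'\otimes\alpha_s$ to $(n+y(\alpha_s)n',\,n-y(\alpha_s)n')$, so it is bijective, $2y(\alpha_s)$ being a unit of $\Lambda$. Right multiplication by $r$ becomes left multiplication by $y(r)$ on the first summand and by $ys(r)$ on the second. Thus $\Lambda\otimes_RN$ is a direct sum of pieces, each contained in some $N_x^\Lambda$. By (R1) the maps $x\colon R\to Q$ are distinct, and $\Lambda\otimes_RN$ is torsion free, so $N_x^\Lambda$ is exactly the sum of the pieces of type $x$. A bimodule idempotent $\pi$ of $P$ preserves each $P^\Lambda_x$, so a summand $M=\pi P$ inherits the decomposition,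 and it is free by (G1). Each $M_x^{R_\Phi}$ is graded because it is defined by homogeneous conditions.
\end{proof}

Write $m\mapsto m_x$ for the projection $M\to M_x^Q$. It takes values in $M_x^{R_\Phi}$ and has degree $0$.

\begin{definition}
The \emph{stalk} $M_x$ is the image of $M$ in $M_x^Q$, a graded quotient of $M$. The \emph{reduced stalk} is $\overline M_x=M_x/R_+M_x$. For a finite set $\Omega\subset W$, $M_\Omega$ is the image of $M$ in $\bigoplus_{x\in\Omega}M_x^Q$.
\end{definition}

Morphisms of bimodules commute with the projections, so $M\mapsto M_x$ and $M\mapsto\overline M_x$ are additive functors. Collecting the pieces of type $x$ in the proof above (they come from $y=x$ and $y=xs$) gives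
\begin{equation}\label{eq:right}
(M\otimes_{R^s}R)^Q_x=M_x^Q\oplus M_{xs}^Q,\qquad(m\otimes r)_x=\bigl(x(r)m_x,\ x(r)m_{xs}\bigr).
\end{equation}
Hence $(M\otimes_{R^s}R)_x\cong M_{\{x,xs\}}$ as graded left modules, the class of $m\otimes r$ corresponding to the image of $x(r)m$.

There is a similar formula on the left. Since $a\,s(a)\in R^s$ for $a\in R$, we have $Q=Q^s\otimes_{R^s}R$, and so $Q\otimes_R(R\otimes_{R^s}M)=Q\otimes_{Q^s}(Q\otimes_RM)$. For a $Q$-space $Y$ let ${}^sY$ be $Y$ with $a\in Q$ acting as $s(a)$. The map $a\otimes n\mapsto(an,s(a)n)$ is a $Q$-linear isomorphism $Q\otimes_{Q^s}M_y^Q\to M_y^Q\oplus{}^s(M_y^Q)$, since $1,\alpha_s$ is a basis of $Q$ over $Q^s$. On the second summand $r$ acts from the right as $y(r)=s(sy(r))$, that is, as the scalar $sy(r)$ of ${}^s(M^Q_y)$. Therefore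
\begin{equation}\label{eq:left}
(R\otimes_{R^s}M)^Q_x=M_x^Q\oplus{}^s(M_{sx}^Q),\qquad(r\otimes m)_x=\bigl(rm_x,\ s(r)m_{sx}\bigr).
\end{equation}

The definition of $M_x$ localizes on the left. The next lemma describes $M_x$ in a way that can be transported along maps exchanging the two sides.

\begin{lemma}\label{lem:kernel}
Let $I_xM$ be the span of the elements $mr-x(r)m$. Then $\ker(M\to M_x)=\{m:am\in I_xM\text{ for some }0\ne a\in R\}$.
\end{lemma}

\begin{proof}
The left submodule $I_xM$ maps to $0$ in $M_x$, and $M_x$ is torsion free; this gives $\supseteq$. Conversely $Q\otimes_RI_xM=\bigoplus_{y\ne x}M_y^Q$, because $nr-x(r)n=(y(r)-x(r))n$ for $n\in M_y^Q$, and $y(r)\ne x(r)$ for some $r$ if $y\ne x$. If $m_x=0$, then $m$ lies in this space, and we clear denominators.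
\end{proof}

The bimodule $M$ embeds in $\bigoplus_xM_x$ but is smaller. The following proposition controls the gluing along one edge $y<ty$ of the Bruhat order; it generalizes the congruence $g\equiv h\pmod\alpha$ of Section \ref{sec:rankone}. Freeness and gluing are proved together, because each is needed for the other in the induction.

\begin{proposition}\label{prop:stalks}
Let $M\in\mathrm{SBim}$.
\begin{itemize}
\item[(a)] Each $M_x$ is a graded free left $R$-module.
\item[(b)] If $t$ is a reflection, $y<ty$, $m\in M$ and $m_y=0$, then $m_{ty}\in\alpha_tM_{ty}$.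
\item[(c)] If $s\in S$, $x<xs$ and $\gamma=x(\alpha_s)$, then $0\to\gamma M_{xs}\to M_{\{x,xs\}}\to M_x\to0$ is exact.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{(b) implies (c).} We have $xs=(xsx^{-1})x$, and $\gamma>0$ is the root of $xsx^{-1}$. By (b), the kernel of $M_{\{x,xs\}}\to M_x$ lies in $\gamma M_{xs}$. Conversely, for $n\in M$ the element $n\alpha_s-\gamma n$ has component $0$ at $x$ and $-2\gamma n_{xs}$ at $xs$.

\emph{Reductions.} Properties (a) and (b) pass to shifts and sums. They pass to a summand $M=\pi P$: the stalk $M_x=\pi P_x$ is free by (G1), and if $m\in M$ has $m_{ty}=\alpha_tp_{ty}$ with $p\in P$, then $m_{ty}=\alpha_t(\pi p)_{ty}$. They hold for $M=R$, whose only nonzero stalk is $R$ at $e$, since $ty=e$ is impossible when $y<ty$. So we assume (a), (b), and hence (c), for $M$, and prove (a) and (b) for $N=M\otimes_{R^s}R$.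

\emph{(a) for $N$.} By \eqref{eq:right} and (c), $N_x\cong M_{\{x,xs\}}$ is an extension of graded free modules.

\emph{(b) for $N$.} Let $n=m\otimes1+m'\otimes\alpha_s$ with $n_y=0$ and $y<ty$. By \eqref{eq:right}, $n_x$ is the image of $m+x(\alpha_s)m'$ in $M_{\{x,xs\}}$. Put $k=m+y(\alpha_s)m'$, so that $k_y=k_{ys}=0$.

Suppose $ty=ys$. Then $y(\alpha_s)=\pm\alpha_t$, and $n_{ys}$ is the image in $M_{\{y,ys\}}$ of $m-y(\alpha_s)m'=k-2y(\alpha_s)m'$, which equals the image of $-2y(\alpha_s)m'$. So $n_{ty}\in\alpha_tN_{ty}$.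

Suppose $ty\ne ys$. Since $ty(\alpha_s)-y(\alpha_s)\in\mathbb R\alpha_t$, it suffices to show that the image of $k$ in $M_{\{ty,tys\}}$ lies in $\alpha_tM_{\{ty,tys\}}$. The root $y^{-1}(\alpha_t)$ is positive by (R3) and differs from $\alpha_s$ since $y^{-1}ty\ne s$. Hence $sy^{-1}(\alpha_t)>0$, that is, $ys<tys$. By (b) for $M$, $k_{ty}\in\alpha_tM_{ty}$ and $k_{tys}\in\alpha_tM_{tys}$. So both components are divisible by $\alpha_t$; we must show that the two quotients are the components of a single element of $M$. Write $\{ty,tys\}=\{x,xs\}$ with $x<xs$, and let $\gamma=x(\alpha_s)$. It is not proportional to $\alpha_t$, because $xsx^{-1}=t(ysy^{-1})t\ne t$. Write $k_x=\alpha_tu$ with $u\in M_x$ and lift $u$ to $\tilde u\in M_{\{x,xs\}}$. Then $(k_x,k_{xs})-\alpha_t\tilde u=(0,d)$ with $d\in\gamma M_{xs}$ by (c), and $d=k_{xs}-\alpha_t\tilde u_{xs}\in\alpha_tM_{xs}$. By (a) and (G2), $d=\alpha_t\gamma d'$ with $d'\in M_{xs}$, and $(0,\gamma d')\in M_{\{x,xs\}}$ by (c). So the image of $k$ is $\alpha_t\bigl(\tilde u+(0,\gamma d')\bigr)$.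
\end{proof}

\subsection*{Characters}
For $M\in\mathrm{SBim}$ put $h_x(M)=\sum_i\dim(\overline M_x)_i\,v^i$ and $\operatorname{ch}(M)=\sum_xh_x(M)T_x\in\mathcal H_q$. This is additive and $\operatorname{ch}(M(-1))=v\operatorname{ch}(M)$, so it defines an $\mathcal A$-linear map on $[\mathrm{SBim}]$.

\begin{proposition}\label{prop:ch}
We have $\operatorname{ch}\circ\Psi=\mathrm{id}$. Hence $\operatorname{ch}$ is injective on $[\mathrm{SBim}]$, $\operatorname{ch}(B_w)=c_w$, and for $E_w=B_w(-\ell(w))$
\begin{equation}\label{eq:dim}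
\sum_i\dim\bigl(\overline{(E_w)}_y\bigr)_{2i}\,q^i=P_{y,w}(q),\qquad\text{and }\overline{(E_w)}_y\text{ vanishes in odd degrees.}
\end{equation}
\end{proposition}

\begin{proof}
Let $x<xs$ and $N=M\otimes_{R^s}R$. By \eqref{eq:right}, $N_x\cong M_{\{x,xs\}}\cong N_{xs}$, and the sequence in Proposition \ref{prop:stalks}(c) splits, so $h_x(N)=h_{xs}(N)=h_x(M)+qh_{xs}(M)$. Since $T_x(T_s+1)=T_x+T_{xs}$ and $T_{xs}(T_s+1)=q(T_x+T_{xs})$, this says $\operatorname{ch}(N)=\operatorname{ch}(M)(T_s+1)$, that is, $\operatorname{ch}(M\otimes_RB_s)=\operatorname{ch}(M)c_s$. As $\operatorname{ch}(R)=1$, the map $\operatorname{ch}\circ\Psi$ fixes all products $c_{s_1}\cdots c_{s_k}$, which span $\mathcal H_q$ because $T_s=vc_s-1$. The rest follows from (F1) and (F2).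
\end{proof}

In particular $(B_w)_y\ne0$ only if $y\le w$, and $\overline{(B_w)}_w$ is one-dimensional, in degree $-\ell(w)$.

\begin{proposition}\label{prop:mono}
Let $M\in\mathrm{SBim}$ and $y\le z$ in $W$. Then $\ker(M\to\overline M_y)\subset\ker(M\to\overline M_z)$.
\end{proposition}

\begin{proof}
We may assume $z=ty>y$ with $t$ a reflection. Let $m_y\in R_+M_y$. As $M\to M_y$ is onto, $m_y=\sum r_i(n_i)_y$ with $r_i\in R_+$, $n_i\in M$. Then $m'=m-\sum r_in_i$ has $m'_y=0$, so $m'_{ty}\in\alpha_tM_{ty}$ by Proposition \ref{prop:stalks}(b), and $m_{ty}=m'_{ty}+\sum r_i(n_i)_{ty}\in R_+M_{ty}$.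
\end{proof}

With \eqref{eq:dim} this shows $P_{y,w}-P_{z,w}\in\mathbb N[q]$ for all $y\le z$ in $W$. The surjection $\overline M_y\to\overline M_z$ is induced by the identity map of $M$. It will therefore commute with any operator on $M$ that acts on both stalks, even though the chain of reflections from $y$ to $z$ need not stay in $\mathbf I_*$.

\section{Bimodules with a twisted involution}\label{sec:pairs}

The symmetry of $W$ whose fixed points are the twisted involutions is the anti-automorphism $\sharp$. On bimodules it corresponds to exchanging the sides and applying $\theta$. Call an $\mathbb R$-linear map $f\colon M\to M'$ of degree $0$ \emph{twisted} if $f(rmr')=\theta(r')f(m)\theta(r)$. The composite of two twisted maps is a morphism, and the inverse of a twisted bijection is twisted.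

\begin{lemma}\label{lem:twist}
Let $M,M'\in\mathrm{SBim}$ and let $f\colon M\to M'$ be a twisted bijection. Then $f$ induces bijections $f_{[x]}\colon M_x\to M'_{x^\sharp}$ with $f(m)_{x^\sharp}=f_{[x]}(m_x)$ and $f_{[x]}(rn)=x^\sharp\theta(r)f_{[x]}(n)$; they map $R_+M_x$ onto $R_+M'_{x^\sharp}$. The same holds with $\theta$ replaced by the identity and $x^\sharp$ by $x^{-1}$.
\end{lemma}

\begin{proof}
For $r\in R$ put $r_1=\theta x(r)=x^*\theta(r)$, so that $\theta(r)=x^\sharp(r_1)$. Then $f(mr-x(r)m)=x^\sharp(r_1)f(m)-f(m)r_1\in I_{x^\sharp}M'$. If $am\in I_xM$ with $a\ne0$, then $f(am)=f(m)\theta(a)\in I_{x^\sharp}M'$, and $f(m)\theta(a)\equiv x^\sharp\theta(a)f(m)$ modulo $I_{x^\sharp}M'$. By Lemma \ref{lem:kernel}, $f$ maps $\ker(M\to M_x)$ into $\ker(M'\to M'_{x^\sharp})$. The same applies to $f^{-1}$, so $f_{[x]}$ is a bijection. Finally, $f(rm)=f(m)\theta(r)$ has component $x^\sharp\theta(r)f(m)_{x^\sharp}$ at $x^\sharp$, and $x^\sharp\theta$ preserves $R_+$. With the identity in place of $\theta$ the proof is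 the same, with $r_1=x(r)$.
\end{proof}

Let $M^\sharp$ be $M$ with the actions $r\circ m\circ r'=\theta(r')m\theta(r)$, and $M^{\mathrm{op}}$ be $M$ with $r\circ m\circ r'=r'mr$. A twisted map $M\to M'$ is the same as a morphism $M^\sharp\to M'$. The maps $a\otimes b\mapsto\theta(b)\otimes\theta(a)$ and $a\otimes b\mapsto b\otimes a$ give $B_s^\sharp\cong B_{s^*}$ and $B_s^{\mathrm{op}}\cong B_s$, and both operations reverse tensor products, so they preserve $\mathrm{SBim}$. Lemma \ref{lem:twist} applied to the identity maps $M\to M^\sharp$ and $M\to M^{\mathrm{op}}$ gives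
\begin{equation}\label{eq:opstalk}
(M^\sharp)_{x^\sharp}=M_x,\qquad(M^{\mathrm{op}})_{x^{-1}}=M_x
\end{equation}
as quotient spaces of $M$, and likewise for reduced stalks.

\begin{definition}
A \emph{pair} $(M,f)$ consists of $M\in\mathrm{SBim}$ and a twisted map $f\colon M\to M$ with $f^2=1$. An isomorphism of pairs is a bimodule isomorphism that intertwines the twisted maps.
\end{definition}

By Lemma \ref{lem:twist}, $f$ permutes the stalks according to $\sharp$; it acts on $M_y$ and $\overline M_y$ when $y\in\mathbf I_*$, and there $f(rn)=y\theta(r)f(n)$. For a graded space $X$ with finite-dimensional components, zero in sufficiently negative degrees, and with an involution $f$ of degree $0$, put $\operatorname{Tr}(X)=\sum_i\operatorname{tr}(f|X_i)v^i\in\mathbb Z((v))$. This is additive in short exact sequences, multiplicative in tensor products, and zero if $f$ exchanges the summands of a decomposition $X=X'\oplus X''$. We define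
\[
\chi(M,f)=\sum_{y\in\mathbf I_*}\chi_y(M,f)\,a_y\in\mathcal M,\qquad\chi_y(M,f)=\operatorname{Tr}(\overline M_y).
\]
Then $\chi(M(n),f)=v^{-n}\chi(M,f)$.

Stalks fit into exact sequences such as Proposition \ref{prop:stalks}(c), while reduced stalks in general do not, so we relate the two traces. For $y\in\mathbf I_*$ we have $(y\theta)^2=yy^*=1$. Since $f$ is diagonalizable, $R_+M_y$ has an $f$-stable graded complement in $M_y$, and (G1) gives $M_y\cong R\otimes\overline M_y$ with $f$ acting as $y\theta\otimes f$. Hence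
\begin{equation}\label{eq:trace}
\operatorname{Tr}(M_y)=\chi_y(M,f)\,\mathsf T_y,\qquad\mathsf T_y=\operatorname{Tr}(y\theta|R)=\prod_j(1-\zeta_jq)^{-1},
\end{equation}
where $\zeta_j=\pm1$ are the eigenvalues of $y\theta$ on $U$. We also note the rule:
\begin{equation}\label{eq:rule}
\text{if }0\ne g\in R_d\text{ and }y\theta(g)=\pm g,\text{ then }\operatorname{Tr}(gX)=\pm v^d\operatorname{Tr}(X)
\end{equation}
for every $f$-stable graded subspace $X\subset M_y$, because multiplication by $g$ is injective and $f(gn)=\pm gf(n)$.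

\subsection*{The involutions $\iota_w$}

\begin{lemma}\label{lem:iota}
We have $B_w^\sharp\cong B_{w^\sharp}$ for all $w\in W$. For $w\in\mathbf I_*$ there is a unique twisted map $\iota_w\colon B_w\to B_w$ with $\iota_w^2=1$ that acts as $+1$ on $\overline{(B_w)}_w$.
\end{lemma}

\begin{proof}
By \eqref{eq:opstalk}, $\operatorname{ch}(M^\sharp)$ is obtained from $\operatorname{ch}(M)$ by $T_x\mapsto T_{x^\sharp}$. This is an $\mathcal A$-linear anti-automorphism of $\mathcal H_q$; it commutes with the bar involution because $(x^{-1})^\sharp=(x^\sharp)^{-1}$, and $\sharp$ preserves length and Bruhat order. So it maps $c_w$ to $c_{w^\sharp}$, and $B_w^\sharp\cong B_{w^\sharp}$ by Proposition \ref{prop:ch} and (F1). For $w\in\mathbf I_*$ we obtain a twisted bijection $g\colon B_w\to B_w$, unique up to a scalar by (F3), and $g^2\in\operatorname{End}(B_w)=\mathbb R$. On the line $\overline{(B_w)}_w$ the map $g$ is a scalar $\mu\ne0$, so $g^2=\mu^2$. Put $\iota_w=g/\mu$.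
\end{proof}

For $w=e$ we have $B_e=R$ and $\iota_e=\theta$. For $w\in\mathbf I_*$ put
\[
C_w=\chi(B_w,\iota_w)\in v^{-\ell(w)}a_w+\sum_{y<w}\mathcal Aa_y .
\]

\subsection*{Decomposition of a pair}
A pair need not come with an $f$-stable decomposition into indecomposables, because such decompositions are not canonical. By (F3) there is, however, a canonical filtration, and this suffices for traces. Write $M\cong\bigoplus_{x,n}B_x(n)\otimes V_x^n$ with finite-dimensional real spaces $V^n_x$ in degree $0$. Let $M^{\ge n}$ be the sum of the images of all morphisms $B_x(k)\to M$ with $x\in W$, $k\ge n$. Since $\operatorname{Hom}(B_x(k),B_y(l))=0$ for $l<k$,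
\begin{equation}\label{eq:filt}
M^{\ge n}=\bigoplus_{x,\ k\ge n}B_x(k)\otimes V_x^k\qquad\text{for every such decomposition of }M.
\end{equation}
In $\operatorname{gr}^nM=M^{\ge n}/M^{\ge n+1}\cong\bigoplus_xB_x(n)\otimes V_x^n$ the summand $B_x(n)\otimes V_x^n$ is the sum of the images of all morphisms from $B_x(n)$, by (F3) again; we call it the \emph{$x$-isotypic part}.

Now let $(M,f)$ be a pair. If $\phi\colon B_x(k)\to M$ is a morphism and $j\colon B_{x^\sharp}(k)\to B_x(k)$ a twisted bijection (Lemma \ref{lem:iota}), then $f\phi j$ is a morphism with image $f(\operatorname{im}\phi)$. So $M^{\ge n}$ is $f$-stable, and on $\operatorname{gr}^nM$ the map $f$ sends the $x$-isotypic part to the $x^\sharp$-isotypic part. If $x\in\mathbf I_*$, then $f\circ(\iota_x\otimes1)$ is an automorphism of $B_x(n)\otimes V_x^n$, hence of the form $1\otimes g_x^n$ by (F3); thus $f=\iota_x\otimes g_x^n$ with $(g_x^n)^2=1$. Put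
\[
\tau_x(M,f)=\sum_n\operatorname{tr}(g_x^n)\,v^{-n}\in\mathcal A\qquad(x\in\mathbf I_*).
\]
This is the multiplicity of $B_x$ in $M$, counted with signs; it depends only on the isomorphism class of the pair.

\begin{proposition}\label{prop:decomp}
For every pair, $\chi(M,f)=\sum_{x\in\mathbf I_*}\tau_x(M,f)\,C_x$.
\end{proposition}

\begin{proof}
The filtration splits as a filtration of bimodules, so the additive functor $M\mapsto\overline M_y$ turns it into an $f$-stable filtration of $\overline M_y$ with quotients $\overline{(\operatorname{gr}^nM)}_y$. Hence $\chi(M,f)=\sum_n\chi(\operatorname{gr}^nM,f)$. For $x\ne x^\sharp$ the $x$- and $x^\sharp$-isotypic parts are exchanged, and so are their reduced stalks at $y\in\mathbf I_*$; they contribute $0$. For $x\in\mathbf I_*$ the $x$-isotypic part contributes $\operatorname{tr}(g_x^n)v^{-n}C_x$.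
\end{proof}

\section{Two-sided induction and the operator $T_s+1$}\label{sec:Ts}

Let $(M,f)$ be a pair, $s\in S$, and $t=s^*$. Put
\[
N=R\otimes_{R^s}M\otimes_{R^t}R=(B_s\otimes_RM\otimes_RB_t)(-2),\qquad\tilde f(r\otimes m\otimes r')=\theta(r')\otimes f(m)\otimes\theta(r).
\]
The map $\tilde f$ is well defined because $\theta$ exchanges $R^s$ and $R^t$; this forces the choice $t=s^*$. So $(N,\tilde f)$ is a pair. Combining \eqref{eq:left} and \eqref{eq:right}, we get for every $x\in W$
\begin{equation}\label{eq:four}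
\begin{gathered}
N_x^Q=M_x^Q\oplus M_{xt}^Q\oplus{}^s(M_{sx}^Q)\oplus{}^s(M_{sxt}^Q),\\
(r\otimes m\otimes r')_x=\bigl(gm_x,\ gm_{xt},\ s(g)m_{sx},\ s(g)m_{sxt}\bigr),\qquad g=r\,x(r').
\end{gathered}
\end{equation}

\begin{proposition}\label{prop:Ts}
$\chi(N,\tilde f)=(T_s+1)\chi(M,f)$.
\end{proposition}

\begin{proof}
Write $\mu_x=\chi_x(M,f)$ and $\nu_x=\chi_x(N,\tilde f)$. Fix $z\in\mathbf I_*$ and let $\{z,s\ltimes z\}=\{y,y'\}$ with $y<y'$ (Lemma \ref{lem:ltimes}). By \eqref{eq:Tplus}, only $a_y$ and $a_{y'}$ contribute to the coefficient of $a_z$ on the right, and we must show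
\[
\nu_z=\mu_y+q^2\mu_{y'}\ \text{ if }sz\ne zt,\qquad\nu_z=(q+1)\mu_y+(q^2-q)\mu_{y'}\ \text{ if }sz=zt.
\]
Let $\Omega=\{z,sz,zt,szt\}$. It is stable under $\sharp$, which fixes $z$ and $szt$ and exchanges $sz$ and $zt$; so $f$ acts on $M_\Omega$. Let $[\,\cdot\,]$ denote classes in $N_z$ and $J_0=\{[1\otimes m\otimes1]:m\in M\}$. By \eqref{eq:four}, $[1\otimes m\otimes1]=0$ if and only if $m_x=0$ for all $x\in\Omega$. So $J_0\cong M_\Omega$ as graded spaces, and $\tilde f$ corresponds to $f$. The subspace $J_0$ is stable under $R^s$, since $u[1\otimes m\otimes1]=[1\otimes um\otimes1]$ for $u\in R^s$, and under $z(R^t)$, since $z(u)[1\otimes m\otimes1]=[1\otimes mu\otimes1]$ for $u\in R^t$. Finally $N_z=RJ_0$, since $[r\otimes m\otimes r']=r\,z(r')[1\otimes m\otimes1]$.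

\medskip
\noindent\emph{Case I: $sz\ne zt$.} Here $y'=syt$, and $\Omega=\{y,sy,yt,syt\}$ has four elements, with $y<sy<syt$ and $y<yt<syt$ (Figure \ref{fig:diamond}). As $ztz^{-1}\ne s$, the hyperplanes $U^s$ and $z(U^t)=U^{ztz^{-1}}$ are distinct by (R2), so they span $U$. Hence $J_0$ is stable under $R$, $N_z=J_0$, and $\operatorname{Tr}(N_z)=\operatorname{Tr}(M_\Omega)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\node (y) at (0,0) {$y$};
\node (a) at (-1.5,1.2) {$sy$};
\node (b) at (1.5,1.2) {$yt$};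
\node (c) at (0,2.4) {$syt$};
\draw (y) -- node[below left] {$\alpha_s$} (a);
\draw (y) -- node[below right] {$\beta$} (b);
\draw (a) -- node[above left] {$s(\beta)$} (c);
\draw (b) -- node[above right] {$\alpha_s$} (c);
\draw[<->,dashed] (a) -- node[above] {$\sharp$} (b);
\end{tikzpicture}
\caption{The four elements $y<sy,\,yt<syt$ for a twisted involution $y$ with $y<sy\ne yt$, where $t=s^*$. An edge from $x$ up to $x'$ is labeled by the positive root of the reflection $x'x^{-1}$, and $\beta=y(\alpha_t)$. The map $\sharp$ fixes $y$ and $syt$ and exchanges $sy$ and $yt$.}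
\label{fig:diamond}
\end{figure}

We filter $M_\Omega$ by the three levels of $\Omega$. Let $K=\ker(M_\Omega\to M_y)$, let $K'$ be the image of $K$ in $M_{sy}\oplus M_{yt}$, and $L=\ker(K\to K')\subset M_{syt}$. All three are $f$-stable, and $\operatorname{Tr}(M_\Omega)=\operatorname{Tr}(M_y)+\operatorname{Tr}(K')+\operatorname{Tr}(L)$. Let $\beta=y(\alpha_t)>0$ be the root of the reflection $t_1=yty^{-1}\ne s$.

\emph{Claim: $K'=\alpha_sM_{sy}\oplus\beta M_{yt}$.} The inclusion $\subset$ is Proposition \ref{prop:stalks}(b) for the edges $y<sy$ and $y<t_1y=yt$. For the other inclusion choose $b\in U^t$ with $k_0=\langle y(b),\alpha_s^\vee\rangle\ne0$, which is possible since $y(U^t)=U^{t_1}\ne U^s$. For $n\in M$ the element $n^1=y(b)n-nb$ has component $(y(b)-x(b))n_x$ at $x$, that is,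
\[
n^1_y=0,\qquad n^1_{yt}=0,\qquad n^1_{sy}=k_0\alpha_sn_{sy},\qquad n^1_{syt}=k_0\alpha_sn_{syt}.
\]
So $\alpha_sM_{sy}\subset K'$. By Lemma \ref{lem:twist}, $f\colon M_{sy}\to M_{yt}$ is onto and satisfies $f(\alpha_sn)=yt\theta(\alpha_s)f(n)=yt(\alpha_t)f(n)=-\beta f(n)$. Hence $f(\alpha_sM_{sy})=\beta M_{yt}\subset K'$. This proves the claim, and $\operatorname{Tr}(K')=0$ since $f$ exchanges the two summands.

\emph{Claim: $L=\alpha_s\,s(\beta)M_{syt}$.} The edge $yt<syt$ has root $\alpha_s$, and the edge $sy<syt=(st_1s)sy$ has root $sy(\alpha_t)=s(\beta)>0$, which is not proportional to $\alpha_s$. By Proposition \ref{prop:stalks}(a),(b) and (G2), $L\subset\alpha_sM_{syt}\cap s(\beta)M_{syt}=\alpha_ss(\beta)M_{syt}$. Conversely, $s(\beta)n^1-n^1\alpha_t$ has component $(sy(\alpha_t)-x(\alpha_t))n^1_x$ at $x$; this is $0$ for $x=y,yt,sy$ and $2k_0\,s(\beta)\alpha_sn_{syt}$ for $x=syt$.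

We have $syt\theta(\alpha_s)=syt(\alpha_t)=-s(\beta)$, and $syt\theta$ is an involution, so $syt\theta(s(\beta))=-\alpha_s$. Thus $syt\theta$ fixes $\alpha_ss(\beta)$, and $\operatorname{Tr}(L)=q^2\operatorname{Tr}(M_{syt})$ by \eqref{eq:rule}. Altogether $\operatorname{Tr}(N_z)=\operatorname{Tr}(M_y)+q^2\operatorname{Tr}(M_{syt})$. From $t\theta=\theta s$ we get $syt\theta=s(y\theta)s$, so $\mathsf T_{syt}=\mathsf T_y=\mathsf T_z$, and \eqref{eq:trace} gives $\nu_z=\mu_y+q^2\mu_{y'}$.

\medskip
\noindent\emph{Case II: $sz=zt$.} Here $\Omega=\{y,sy\}$ with $y'=sy=yt>y$. Since $yty^{-1}=s$ and $y(\alpha_t)>0$, we have $y(\alpha_t)=\alpha_s$. Now $z(U^t)=U^s$, so the argument of Case I does not apply; instead $N_z=RJ_0=J_0+\alpha_sJ_0$, and this sum is direct. Indeed, since $zt=sz$ and $szt=z$, \eqref{eq:four} gives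
\[
[1\otimes m\otimes1]+\alpha_s[1\otimes m'\otimes1]=\bigl(m_z+\alpha_sm'_z,\ m_{sz}+\alpha_sm'_{sz},\ m_{sz}-\alpha_sm'_{sz},\ m_z-\alpha_sm'_z\bigr),
\]
which vanishes only if $m_z=m_{sz}=m'_z=m'_{sz}=0$. Since $z\theta(\alpha_s)=z(\alpha_t)$ equals $\alpha_s$ for $z=y$ and $-\alpha_s$ for $z=sy$, rule \eqref{eq:rule} yields
\[
\operatorname{Tr}(N_y)=(1+q)\operatorname{Tr}(M_\Omega),\qquad\operatorname{Tr}(N_{sy})=(1-q)\operatorname{Tr}(M_\Omega).
\]
By Proposition \ref{prop:stalks}(c) for $y<yt$, the sequence $0\to\alpha_sM_{sy}\to M_\Omega\to M_y\to0$ is exact, and $sy\theta(\alpha_s)=-\alpha_s$. So $\operatorname{Tr}(M_\Omega)=\operatorname{Tr}(M_y)-q\operatorname{Tr}(M_{sy})$. The involution $y\theta$ commutes with $s$, since $y\theta s=yt\theta=sy\theta$; so it preserves $U^s$, and it fixes $\alpha_s$. The involution $sy\theta$ agrees with $y\theta$ on $U^s$ and negates $\alpha_s$. With $\mathsf T'=\operatorname{Tr}(y\theta|\operatorname{Sym}(U^s))$ we get $\mathsf T_y=\mathsf T'/(1-q)$ and $\mathsf T_{sy}=\mathsf T'/(1+q)$.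 Dividing $\operatorname{Tr}(N_z)$ by $\mathsf T_z$, we find for both values of $z$
\[
\nu_z=(1-q^2)\Bigl(\frac{\mu_y}{1-q}-\frac{q\,\mu_{sy}}{1+q}\Bigr)=(q+1)\mu_y+(q^2-q)\mu_{sy}.\qedhere
\]
\end{proof}

\section{Duality for pairs}\label{sec:duality}

Proposition \ref{prop:Ts} does not yet determine $C_w$. Consider Example \ref{ex:S4}, with $u=s_3s_2s_1$, and grant that $C_u=A_u$ and $C_{s_1s_3}=A_{13}$. Here $c_u=c_{s_3}c_{s_2}c_{s_1}$, so $B_{s_1}\otimes B_u\otimes B_{s_3}\cong B_w\oplus B_{s_1s_3}(1)\oplus B_{s_1s_3}(-1)$. After a shift by $5$, the reduced stalk at $e$ has dimension $1+2q+q^2$ and trace $1+q^2$. The term $q^2$ belongs to $B_{s_1s_3}(-1)$, which therefore has sign $+$. The two terms $q$ belong to $B_{s_1s_3}(1)$ and to $B_w$ and have opposite signs, but the count does not say which is which: $\tau_{s_1s_3}$ could be $v+v^{-1}$ or $v-v^{-1}$. We need a duality that exchanges $B_{s_1s_3}(1)$ with $B_{s_1s_3}(-1)$ and respects the involutions.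

The difficulty is this. The dual of $M$ consists of left-linear maps $\lambda\colon M\to R$, but $\theta\circ\lambda\circ f$ satisfies $\theta\lambda f(mr)=r\,\theta\lambda f(m)$; it is linear for the \emph{right} action. So we must identify the left dual with the right dual, and we do it through stalks.

\subsection*{Left and right functionals}
Let $M\in\mathrm{SBim}$. A \emph{family} on $M$ is $\varphi=(\varphi_x)_{x\in W}$ with $\varphi_x\colon M_x\to Q$ left $R$-linear; equivalently, $\varphi_x$ is a $Q$-linear form on $M_x^Q$. Define functions $M\to Q$ by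
\[
\lambda_\varphi(m)=\sum_x\varphi_x(m_x),\qquad\rho_\varphi(m)=\sum_x\epsilon_x\,x^{-1}\bigl(\varphi_x(m_x)\bigr).
\]
By Lemma \ref{lem:components}, every left-linear map $M\to Q$ is $\lambda_\varphi$ for a unique $\varphi$. Since $(mr)_x=x(r)m_x$, we have $\rho_\varphi(mr)=r\rho_\varphi(m)$. Families form a bimodule by $(r\varphi r')_x=r\,x(r')\varphi_x$; as $(rmr')_x=r\,x(r')m_x$,
\[
\lambda_{r\varphi r'}(m)=\lambda_\varphi(rmr'),\qquad\rho_{r\varphi r'}(m)=\rho_\varphi(rmr').
\]
If $\pi\colon M_1\to M_2$ is a morphism and $\varphi$ a family on $M_2$, then $\varphi\circ\pi=(\varphi_x\circ\pi_x)_x$ satisfies $\lambda_{\varphi\circ\pi}=\lambda_\varphi\circ\pi$ and $\rho_{\varphi\circ\pi}=\rho_\varphi\circ\pi$.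

Let $DM=\{\varphi:\lambda_\varphi(M)\subset R\}$. It is the module of left-linear maps $M\to R$, graded by the degree of $\lambda_\varphi$, and a sub-bimodule of the families. If $\varphi\in DM$ has degree $d$, then $\lambda_\varphi$ extends to a map $R_\Phi\otimes_RM\to R_\Phi$ of degree $d$, so each $\varphi_x$ is a map $M_x\to R_\Phi$ of degree $d$. The functor $D$ is contravariant and additive, $D(M(n))=(DM)(-n)$, and evaluation is a bimodule isomorphism $M\cong DDM$ since $M$ is left free of finite rank. Moreover $Q\otimes_RDM$ is the space of all families, and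
\begin{equation}\label{eq:dualsupp}
(DM)^Q_x=\operatorname{Hom}_Q(M_x^Q,Q).
\end{equation}

For example, let $M=R\otimes_{R^s}R$, so $(r\otimes r')_e=rr'$ and $(r\otimes r')_s=r\,s(r')$, and let $\varphi_e$, $\varphi_s$ be multiplication by $\alpha_s^{-1}$ and $-\alpha_s^{-1}$. Then $\lambda_\varphi(r\otimes r')=r\,\partial_s(r')$ and
\[
\rho_\varphi(r\otimes r')=\alpha_s^{-1}rr'-s\bigl(-\alpha_s^{-1}r\,s(r')\bigr)=\partial_s(r)\,r'.
\]
Without the sign $\epsilon_s$ the value at $1\otimes1$ would be $2\alpha_s^{-1}\notin R$.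

The passage to $M^{\mathrm{op}}$ exchanges $\lambda$ and $\rho$. For a family $\varphi$ on $M$ put $\varphi^{\mathrm{op}}_x=\epsilon_x\,x\circ\varphi_{x^{-1}}$ on $(M^{\mathrm{op}})_x=M_{x^{-1}}$, see \eqref{eq:opstalk}. The left action of $r$ on $(M^{\mathrm{op}})_x$ is multiplication by $x^{-1}(r)$ on $M_{x^{-1}}$, so $\varphi^{\mathrm{op}}$ is a family on $M^{\mathrm{op}}$. Substituting $x\mapsto x^{-1}$ in the sums gives
\begin{equation}\label{eq:mirror}
\lambda_{\varphi^{\mathrm{op}}}=\rho_\varphi,\qquad\rho_{\varphi^{\mathrm{op}}}=\lambda_\varphi,\qquad(\varphi^{\mathrm{op}})^{\mathrm{op}}=\varphi .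
\end{equation}
In particular $\rho_\varphi$ determines $\varphi$.

\begin{lemma}\label{lem:leftright}
$\lambda_\varphi(M)\subset R$ if and only if $\rho_\varphi(M)\subset R$.
\end{lemma}

\begin{proof}
By \eqref{eq:mirror} it suffices to prove ``only if'' for all $M\in\mathrm{SBim}$. The statement passes to shifts and sums, and to a summand $M=\pi P$ by applying it to $\varphi\circ\pi$. For $M=R$ we have $\lambda_\varphi=\rho_\varphi$. Suppose it holds for $M$, let $N=M\otimes_{R^s}R$ and $\psi\in DN$. Define $\psi^0,\psi^1\in DM$ by $\lambda_{\psi^0}(m)=\lambda_\psi(m\otimes1)$ and $\lambda_{\psi^1}(m)=\lambda_\psi(m\otimes\alpha_s)$. Using \eqref{eq:right}, write $\psi_x=(\psi_{x,x},\psi_{x,xs})$ on $M_x^Q\oplus M_{xs}^Q$, so that $\psi_x((m\otimes r)_x)=x(r)[\psi_{x,x}(m_x)+\psi_{x,xs}(m_{xs})]$. The component $m_x$ occurs in the terms indexed by $x$ and by $xs$. Collecting these,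
\begin{gather*}
\psi^0_x=\psi_{x,x}+\psi_{xs,x},\qquad\psi^1_x=x(\alpha_s)(\psi_{x,x}-\psi_{xs,x}),\\
\rho_\psi(m\otimes r)=r\sum_x\epsilon_x\bigl(a_x-s(b_x)\bigr),\qquad a_x=x^{-1}\psi_{x,x}(m_x),\quad b_x=x^{-1}\psi_{xs,x}(m_x),
\end{gather*}
where we used $\epsilon_{xs}=-\epsilon_x$ and $(xs)^{-1}=sx^{-1}$. On the other hand $\rho_{\psi^0}(m)=\sum\epsilon_x(a_x+b_x)$ and $\rho_{\psi^1}(m)=\alpha_s\sum\epsilon_x(a_x-b_x)$. Since $(1-s)(a+b)+(1+s)(a-b)=2a-2s(b)$ and $(1+s)(\alpha_s^{-1}c)=\alpha_s^{-1}(1-s)c$, we obtain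
\begin{equation}\label{eq:rho}
\rho_\psi(m\otimes r)=\tfrac r2\bigl[(1-s)\rho_{\psi^0}(m)+\alpha_s^{-1}(1-s)\rho_{\psi^1}(m)\bigr]=\tfrac r2\bigl[\alpha_s\partial_s\rho_{\psi^0}(m)+\partial_s\rho_{\psi^1}(m)\bigr].
\end{equation}
By induction $\rho_{\psi^0}(m),\rho_{\psi^1}(m)\in R$, so the right-hand side lies in $R$.
\end{proof}

\subsection*{Duals of induced bimodules}
To compare involutions we need explicit isomorphisms for which both $\lambda$ and $\rho$ are known.

\begin{lemma}\label{lem:Phi}
Let $M\in\mathrm{SBim}$, $s\in S$, $\varphi\in DM$ and $a,b\in R$.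
\begin{itemize}
\item[(i)] There is $\psi=\Phi_1(\varphi\otimes b)\in D(M\otimes_{R^s}R)$ with
\[\lambda_\psi(m\otimes r)=\lambda_\varphi\bigl(m\,\partial_s(rb)\bigr),\qquad\rho_\psi(m\otimes r)=rb\,\partial_s\bigl(\rho_\varphi(m)\bigr).\]
\item[(ii)] There is $\psi=\Phi_2(a\otimes\varphi)\in D(R\otimes_{R^s}M)$ with
\[\lambda_\psi(r\otimes m)=ra\,\partial_s\bigl(\lambda_\varphi(m)\bigr),\qquad\rho_\psi(r\otimes m)=\rho_\varphi\bigl(\partial_s(ra)m\bigr).\]
\item[(iii)] $\Phi_1\colon DM\otimes_{R^s}R\to D(M\otimes_{R^s}R)$ and $\Phi_2\colon R\otimes_{R^s}DM\to D(R\otimes_{R^s}M)$ are bijective bimodule maps of degree $-2$.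
\end{itemize}
\end{lemma}

\begin{proof}
(i) The formula for $\lambda_\psi$ is balanced over $R^s$, left linear and $R$-valued, so it defines $\psi$. In the notation of the last proof, $\psi^0=\varphi\,\partial_s(b)$ and $\psi^1=\varphi\,\partial_s(\alpha_sb)$. For $u\in R^s$ we have $\partial_s\rho_{\varphi u}(m)=\partial_s(u\rho_\varphi(m))=u\,\partial_s\rho_\varphi(m)$. So \eqref{eq:rho} gives $\rho_\psi(m\otimes r)=\frac r2[\alpha_s\partial_s(b)+\partial_s(\alpha_sb)]\,\partial_s\rho_\varphi(m)$, and the bracket equals $(b-s(b))+(b+s(b))=2b$.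

(ii) Identify $(R\otimes_{R^s}M)^{\mathrm{op}}$ with $M^{\mathrm{op}}\otimes_{R^s}R$ by $r\otimes m\leftrightarrow m\otimes r$. By Lemma \ref{lem:leftright} and \eqref{eq:mirror}, $\varphi^{\mathrm{op}}\in D(M^{\mathrm{op}})$. By (i), $\psi'=\Phi_1(\varphi^{\mathrm{op}}\otimes a)$ satisfies $\lambda_{\psi'}(m\otimes r)=\lambda_{\varphi^{\mathrm{op}}}(m\circ\partial_s(ra))=\rho_\varphi(\partial_s(ra)m)$ and $\rho_{\psi'}(m\otimes r)=ra\,\partial_s\rho_{\varphi^{\mathrm{op}}}(m)=ra\,\partial_s\lambda_\varphi(m)$. Put $\psi=(\psi')^{\mathrm{op}}$ and use \eqref{eq:mirror}.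

(iii) We use the formulas for $\lambda$. For $u\in R^s$, the $R^s$-linearity of $\partial_s$ gives $\Phi_1(\varphi u\otimes b)=\Phi_1(\varphi\otimes ub)$ and $\Phi_2(au\otimes\varphi)=\Phi_2(a\otimes u\varphi)$. For $c,c'\in R$, evaluating at $c(m\otimes r)c'=cm\otimes rc'$ and at $c(r\otimes m)c'=cr\otimes mc'$ gives $c\,\Phi_1(\varphi\otimes b)c'=\Phi_1(c\varphi\otimes bc')$ and $c\,\Phi_2(a\otimes\varphi)c'=\Phi_2(ca\otimes\varphi c')$. The degree is that of $\partial_s$.

The map $\psi\mapsto(\psi^0,\psi^1)$ identifies $D(M\otimes_{R^s}R)$ with $DM\oplus DM$, and $\Phi_1$ sends $\varphi\otimes1$ to $(0,2\varphi)$ and $\varphi\otimes\alpha_s$ to $(2\varphi,0)$. So $\Phi_1$ is bijective. Restriction to $1\otimes M$ identifies $D(R\otimes_{R^s}M)$ with the space of left $R^s$-linear maps $M\to R$, which is $H\oplus\alpha_sH$, where $H$ is the space of left $R^s$-linear maps $M\to R^s$. The map $\Phi_2$ sends $1\otimes\varphi$ to $\partial_s\lambda_\varphi$ and $\alpha_s\otimes\varphi$ to $\alpha_s\partial_s\lambda_\varphi$.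 It remains to see that $\varphi\mapsto\partial_s\lambda_\varphi$ is a bijection $DM\to H$. As $M$ is left free, it suffices to take $M=R$; then multiplication by $c_0+c_1\alpha_s$ ($c_i\in R^s$) goes to the $R^s$-linear map with $1\mapsto2c_1$, $\alpha_s\mapsto2c_0$.
\end{proof}

\begin{corollary}\label{cor:selfdual}
$D$ preserves $\mathrm{SBim}$, and $DB_w\cong B_w$ for all $w\in W$.
\end{corollary}

\begin{proof}
A bijection of degree $-2$ is an isomorphism $(R\otimes_{R^s}DM)(2)\cong D(R\otimes_{R^s}M)$, so $D(B_s\otimes_RM)\cong B_s\otimes_RDM$. As $DR\cong R$, Bott--Samelson bimodules are self-dual, and $D$ preserves $\mathrm{SBim}$. It preserves indecomposability since $DD\cong\mathrm{id}$. Let $P$ be the Bott--Samelson bimodule of a reduced word $s_1\cdots s_k$ of $w$. Then $c_{s_1}\cdots c_{s_k}\in v^{-k}T_w+\sum_{x<w}\mathcal AT_x=c_w+\sum_{x<w}\mathcal Ac_x$, so by (F1) and (F2) $P$ is the sum of $B_w$ and shifts of $B_x$ with $x<w$. Thus $B_w$ is the only indecomposable summand of $P$ with nonzero stalk at $w$.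 Now $DB_w$ is an indecomposable summand of $DP\cong P$ with nonzero stalk at $w$ by \eqref{eq:dualsupp}.
\end{proof}

\subsection*{The dual of a pair}
For a pair $(M,f)$ and a family $\varphi$ put
\[
(f^\vee\varphi)_x=\epsilon_x\;x\theta\circ\varphi_{x^\sharp}\circ f_{[x]}.
\]
This is left linear by Lemma \ref{lem:twist}, since $x\theta x^\sharp\theta=x(x^\sharp)^*=1$. The definition is made so that
\begin{equation}\label{eq:fvee}
\rho_{f^\vee\varphi}(m)=\sum_x\theta\,\varphi_{x^\sharp}\bigl(f(m)_{x^\sharp}\bigr)=\theta\bigl(\lambda_\varphi(f(m))\bigr).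
\end{equation}

\begin{lemma}\label{lem:dualpair}
$D(M,f):=(DM,f^\vee)$ is a pair. If $\pi\colon M_1\to M_2$ is a morphism with $\pi f_1=f_2\pi$, then $f_1^\vee(\varphi\circ\pi)=(f_2^\vee\varphi)\circ\pi$. If $V$ is a finite-dimensional real space with an involution $g$, then $D(M\otimes V,f\otimes g)=(DM\otimes V^*,f^\vee\otimes g^*)$.
\end{lemma}

\begin{proof}
By \eqref{eq:fvee} and Lemma \ref{lem:leftright}, $f^\vee$ preserves $DM$. If $\varphi$ has degree $d$, then all $\varphi_x$, hence all $(f^\vee\varphi)_x$, have degree $d$, so $f^\vee$ has degree $0$. We have $f^\vee f^\vee=1$ because $\epsilon_{x^\sharp}=\epsilon_x$, $x\theta x^\sharp\theta=1$ and $f_{[x^\sharp]}f_{[x]}=1$. The other claims are checked on $\rho$, which determines the family. First,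
\[
\rho_{f^\vee(r\varphi r')}(m)=\theta\lambda_\varphi\bigl(rf(m)r'\bigr)=\theta\lambda_\varphi f\bigl(\theta(r')m\theta(r)\bigr)=\rho_{\theta(r')(f^\vee\varphi)\theta(r)}(m),
\]
so $f^\vee$ is twisted. Next, $\rho_{f_1^\vee(\varphi\circ\pi)}=\theta\lambda_\varphi\pi f_1=\theta\lambda_\varphi f_2\pi=\rho_{(f_2^\vee\varphi)\circ\pi}$. Finally, for $\varphi\otimes\xi\in DM\otimes V^*$ both involutions give the function $m\otimes x\mapsto\theta\lambda_\varphi(f(m))\,\xi(gx)$.
\end{proof}

\begin{proposition}\label{prop:dualN}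
Let $(M,f)$ be a pair, $t=s^*$, and $(N,\tilde f)$ as in Section \ref{sec:Ts}. The map
\[
\Phi\colon R\otimes_{R^s}DM\otimes_{R^t}R\to DN,\qquad\Phi(a\otimes\varphi\otimes b)=\Phi_2\bigl(a\otimes\Phi_1(\varphi\otimes b)\bigr),
\]
with $\Phi_1$ formed for $t$ and $\Phi_2$ for $s$, is a bijective bimodule map of degree $-4$ that carries $\widetilde{f^\vee}$ to $(\tilde f)^\vee$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:Phi}(iii) only the equivariance remains, and we compare the functions $\rho$ at $r\otimes m\otimes r'$. By Lemma \ref{lem:Phi}, $\lambda_{\Phi(a\otimes\varphi\otimes b)}(r\otimes m\otimes r')=ra\,\partial_s\lambda_\varphi(m\,\partial_t(r'b))$. Put $p=\partial_s(r\theta(b))$. Then $\partial_t(\theta(r)b)=\theta(p)$ and $f(m)\theta(p)=f(pm)$. By \eqref{eq:fvee}, used for $\tilde f$ and then for $f$, and by $\theta\partial_s=\partial_t\theta$,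
\begin{align*}
\rho_{(\tilde f)^\vee\Phi(a\otimes\varphi\otimes b)}(r\otimes m\otimes r')&=\theta\bigl[\theta(r')a\,\partial_s\lambda_\varphi\bigl(f(m)\,\partial_t(\theta(r)b)\bigr)\bigr]\\
&=r'\theta(a)\,\partial_t\bigl(\theta\lambda_\varphi f(pm)\bigr)=r'\theta(a)\,\partial_t\bigl(\rho_{f^\vee\varphi}(pm)\bigr).
\end{align*}
On the other hand $\widetilde{f^\vee}(a\otimes\varphi\otimes b)=\theta(b)\otimes f^\vee\varphi\otimes\theta(a)$, and by Lemma \ref{lem:Phi}(ii) and then (i),
\[
\rho_{\Phi(\theta(b)\otimes f^\vee\varphi\otimes\theta(a))}(r\otimes m\otimes r')=\rho_{\Phi_1(f^\vee\varphi\otimes\theta(a))}(pm\otimes r')=r'\theta(a)\,\partial_t\bigl(\rho_{f^\vee\varphi}(pm)\bigr).\qedhere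
\]
\end{proof}

For $x\in\mathbf I_*$ transport $\iota_x^\vee$ to $B_x$ along an isomorphism $DB_x\cong B_x$. Its composite with $\iota_x$ lies in $\operatorname{End}(B_x)=\mathbb R$, and both maps have square $1$. Hence
\[
D(B_x,\iota_x)\cong(B_x,\eta_x\iota_x)\qquad\text{for a sign }\eta_x\in\{\pm1\}.
\]
The normalization of $\iota_x$ refers to the reduced stalk at $x$, whose relation with $D$ we have not studied, so the signs are unknown at this point. They will be determined by the induction in Section \ref{sec:final}.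

\begin{lemma}\label{lem:tau}
For a pair $(M,f)$ and $x\in\mathbf I_*$ we have $\tau_x(D(M,f))=\eta_x\,\overline{\tau_x(M,f)}$.
\end{lemma}

\begin{proof}
The filtration of $M$ is split, so $DM\cong D(M/M^{\ge n+1})\oplus D(M^{\ge n+1})$. By \eqref{eq:filt} and Corollary \ref{cor:selfdual}, the first summand is a sum of bimodules $B_x(-k)$ with $-k\ge-n$, the second a sum of $B_x(-k)$ with $-k<-n$. By \eqref{eq:filt} for $DM$, the subbimodule $D(M/M^{\ge n+1})\subset DM$ equals $(DM)^{\ge-n}$. Dualizing the split exact sequence $0\to\operatorname{gr}^nM\to M/M^{\ge n+1}\to M/M^{\ge n}\to0$, whose maps commute with $f$, we get $\operatorname{gr}^{-n}(DM)\cong D(\operatorname{gr}^nM)$ as pairs by Lemma \ref{lem:dualpair}. Its $x$-isotypic part is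
\[
D\bigl(B_x(n)\otimes V_x^n,\ \iota_x\otimes g_x^n\bigr)\cong\bigl(B_x(-n)\otimes(V_x^n)^*,\ \iota_x\otimes\eta_x(g_x^n)^*\bigr).
\]
So $\tau_x(D(M,f))=\sum_n\eta_x\operatorname{tr}(g_x^n)\,v^n$.
\end{proof}

\section{The twisted polynomials are traces}\label{sec:final}

\begin{theorem}\label{thm:trace}
For $w\in\mathbf I_*$ we have $\eta_w=1$ and $\overline{C_w}=C_w$, and for $y\in\mathbf I_*$
\[
P^\sigma_{y,w}=\sum_i\operatorname{tr}\Bigl(\iota_w\,\Big|\,\bigl(\overline{(E_w)}_y\bigr)_{2i}\Bigr)q^i .
\]
\end{theorem}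

\begin{proof}
We prove the first two claims together, by induction on $\ell(w)$. For $w=e$ we have $C_e=a_e$. The generator $\varphi=\mathrm{id}$ of $DR$ satisfies $\theta^\vee\varphi=\theta\circ\mathrm{id}\circ\theta=\varphi$, and the generator $1$ of $R$ satisfies $\theta(1)=1$, so $\eta_e=1$.

Let $w\ne e$. Choose $s\in S$ with $sw<w$, and put $t=s^*$, $u=s\ltimes w$. By Lemma \ref{lem:ltimes}, $wt<w$, $u\in\mathbf I_*$, $u<w$ and $s\ltimes u=w$. Consider the pair
\[
N=B_s\otimes_RB_u\otimes_RB_t=(R\otimes_{R^s}B_u\otimes_{R^t}R)(2)\quad\text{with }\widetilde{\iota_u},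
\]
and write $\chi(N)$ and $\tau_x$ for its invariants.

\emph{$\chi(N)$ is bar-invariant.} By Proposition \ref{prop:Ts}, $\chi(N)=q^{-1}(T_s+1)C_u$. Use \eqref{eq:barinv} and the inductive hypothesis $\overline{C_u}=C_u$.

\emph{$N$ is self-dual as a pair.} By Proposition \ref{prop:dualN}, $DN\cong(R\otimes_{R^s}DB_u\otimes_{R^t}R)(4)(-2)$ with $\widetilde{\iota_u^\vee}$, and $D(B_u,\iota_u)\cong(B_u,\iota_u)$ since $\eta_u=1$. So $D(N,\widetilde{\iota_u})\cong(N,\widetilde{\iota_u})$, and Lemma \ref{lem:tau} gives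
\begin{equation}\label{eq:taueta}
\tau_x=\eta_x\overline{\tau_x}\qquad(x\in\mathbf I_*).
\end{equation}

\emph{Support.} If $N_x\ne0$, then by \eqref{eq:four} one of $x,sx,xt,sxt$ is $\le u\le w$. Since $sw<w$ and $wt<w$, the lifting property gives $x\le w$. If $\tau_x\ne0$, a shift of $B_x$ is a summand of $N$, so $N_x\ne0$. Hence Proposition \ref{prop:decomp} reads
\begin{equation}\label{eq:expansion}
q^{-1}(T_s+1)C_u=\tau_wC_w+\sum_{x<w}\tau_xC_x .
\end{equation}

\emph{The leading coefficient.} On the right of \eqref{eq:expansion} the coefficient of $a_w$ is $\tau_wv^{-\ell(w)}$. On the left, by \eqref{eq:Tplus}, $a_w$ occurs in $(T_s+1)a_y$ only for $y=w$ and $y=u$; as $C_u$ does not involve $a_w$, only its term $v^{-\ell(u)}a_u$ contributes. If $\ell(w)=\ell(u)+2$, the coefficient is $v^{-2-\ell(u)}$ and $\tau_w=1$. If $\ell(w)=\ell(u)+1$, it is $v^{-2-\ell(u)}(q+1)$ and $\tau_w=v^{-1}(q+1)=v+v^{-1}$. In both cases $\overline{\tau_w}=\tau_w\ne0$, and \eqref{eq:taueta} forces $\eta_w=1$.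

\emph{Conclusion.} For $x<w$ the inductive hypothesis gives $\overline{C_x}=C_x$ and $\eta_x=1$, so $\overline{\tau_x}=\tau_x$ by \eqref{eq:taueta}. Applying the bar involution to \eqref{eq:expansion} and subtracting, we get $\tau_w(\overline{C_w}-C_w)=0$, and $\overline{C_w}=C_w$ since $\mathcal M$ is free over the domain $\mathcal A$.

For the last claim let $\pi_y$ be the right-hand side of the formula. By \eqref{eq:dim}, $\pi_y\in\mathbb Z[q]$ and $C_w=v^{-\ell(w)}\sum_y\pi_ya_y$. We have $\pi_w=1$ by the normalization of $\iota_w$. The trace of an involution is bounded in absolute value by the dimension, so each coefficient of $\pi_y$ is bounded by the corresponding coefficient of $P_{y,w}$. Hence $\pi_y=0$ if $y\not\le w$, and $\deg_q\pi_y\le\frac12(\ell(w)-\ell(y)-1)$ if $y<w$. Since $C_w$ is bar-invariant, the uniqueness of $A_w$ gives $\pi_y=P^\sigma_{y,w}$.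
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
By Lemma \ref{lem:finite} we may assume $S$ finite. Let $E=E_w$, $f=\iota_w$ and $\mathcal K_y=\ker(E\to\overline E_y)$, a graded subspace that is $f$-stable for $y\in\mathbf I_*$ by Lemma \ref{lem:twist}. By \eqref{eq:dim} and Theorem \ref{thm:trace}, $E/\mathcal K_y=\overline E_y$ has graded dimension $P_{y,w}$ and $f$ has graded trace $P^\sigma_{y,w}$ on it. So the $\pm1$-eigenspaces have graded dimensions $\frac12(P_{y,w}\pm P^\sigma_{y,w})$. If $y\le z$, then $\mathcal K_y\subset\mathcal K_z$ by Proposition \ref{prop:mono}.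
\end{proof}

As shown in Section \ref{sec:intro}, Theorem \ref{thm:A} follows.

\begin{remark}
Since $e\in\mathbf I_*$ is the minimum of the Bruhat order, $\mathcal K_e\subset\mathcal K_y$ for all $y$, and one may replace $E$ by the finite-dimensional space $E/\mathcal K_e$ of graded dimension $P_{e,w}$. In Example \ref{ex:S4} this space has a line in degree $0$ with $f=+1$ and a line in degree $2$ with $f=-1$; the second line survives at $y=e$ and $y=s_1s_3$ and is killed at the other $y\le w$.
\end{remark}

\begin{remark}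
The hypotheses enter as follows. The condition $w\in\mathbf I_*$ gives the involution $\iota_w$; the conditions $y,z\in\mathbf I_*$ make it act on the two stalks; the relation $y\le z$ is used only in Proposition \ref{prop:mono}. Fact (F2) identifies the dimensions of reduced stalks with $P_{y,w}$ and so supplies the degree bound for the traces. Fact (F3) makes $\iota_w$, the signs $\eta_x$ and the filtration $M^{\ge n}$ canonical. The integrality of $P^\pm_{y,w}$ is not used.
\end{remark}

\begin{thebibliography}{9}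

\bibitem{EW}
Elias and Williamson, \emph{Ann. of Math.} \textbf{180} (2014).

\bibitem{Humphreys}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\bibitem{Marberg}
Eric Marberg, Positivity conjectures for Kazhdan-Lusztig theory on twisted involutions: the finite case, arXiv:1306.2980 (2013).

\bibitem{Soergel}
Soergel, \emph{J. Inst. Math. Jussieu} \textbf{6} (2007).

\end{thebibliography}
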